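\title{Anosov flows in dimension three whose weak stable and weak unstable foliations are not homeomorphic}

\begin{abstract}
We construct explicit volume-preserving Anosov flows on closed orientable $3$-manifolds which are transitive, are not suspensions, and whose weak stable foliation is not homeomorphic to their weak unstable foliation. The manifolds are obtained from the product of a two-holed torus with a circle by gluing the two boundary tori with a matrix $A=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in SL(2,\mathbb Z)$, $b\neq0$. Within this family, the two foliations are homeomorphic if and only if the flow is orbit equivalent to its inverse, if and only if $a\equiv d\pmod b$.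
\end{abstract}

\section{Introduction}

Let $M$ be a closed orientable $3$-manifold with a Riemannian metric, and let $\phi_t$ be the flow of a nowhere vanishing vector field $X$ on $M$. The flow is \emph{Anosov} if there are a continuous $D\phi_t$-invariant splitting $TM=E^s\oplus\mathbb RX\oplus E^u$ into line bundles and constants $C,\nu>0$ such that $|D\phi_tv|\le Ce^{-\nu t}|v|$ for $v\in E^s$ and $|D\phi_{-t}v|\le Ce^{-\nu t}|v|$ for $v\in E^u$, for all $t\ge0$. The plane fields $E^s\oplus\mathbb RX$ and $E^u\oplus\mathbb RX$ are tangent to two-dimensional foliations, the \emph{weak stable} foliation $\mathcal F^{ws}$ and the \emph{weak unstable} foliation $\mathcal F^{wu}$. We say that $\mathcal F^{ws}$ is \emph{homeomorphic} to $\mathcal F^{wu}$, and write $\mathcal F^{ws}\cong\mathcal F^{wu}$, if some homeomorphism $h:M\to M$ maps each leaf of $\mathcal F^{ws}$ onto a leaf of $\mathcal F^{wu}$. The map $h$ is not asked to respect the flow.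

An \emph{orbit equivalence} from a flow $\phi_t$ to a flow $\phi'_t$ is a homeomorphism $h$ of the underlying manifolds that sends orbits onto orbits and preserves their direction: for each $z$ there is an increasing homeomorphism $\sigma_z$ of $\mathbb R$ with $\sigma_z(0)=0$ and $h(\phi_tz)=\phi'_{\sigma_z(t)}(hz)$. A flow is \emph{transitive} if it has a dense orbit, and it is a \emph{suspension} if it is orbit equivalent to the suspension flow of an Anosov diffeomorphism of the $2$-torus. The following question comes from \cite{Potrie}.

\medskip
\noindent\textbf{Question.} \emph{Let $\phi_t$ be a transitive Anosov flow on a closed orientable $3$-manifold which is not a suspension. Is $\mathcal F^{ws}$ homeomorphic to $\mathcal F^{wu}$?}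
\medskip

One may well guess that the answer is yes. The two foliations are exchanged by reversing time, and leaf by leaf they look alike: in both, every leaf is a plane except for one annulus or M\"obius band for each periodic orbit (Lemma~\ref{lem:leaves}). Since $M$ is orientable, the two eigenvalues of the return map of a periodic orbit have the same sign, so its stable leaf is an annulus exactly when its unstable leaf is. For the geodesic flow of a closed hyperbolic surface the answer is yes: the flip $v\mapsto-v$ of the unit tangent bundle conjugates $\phi_t$ to $\phi_{-t}$, and an orbit equivalence from a flow to its inverse exchanges the two foliations (Lemma~\ref{lem:swap}).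

Nevertheless the answer is no. Let
\[
A=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL(2,\mathbb Z),\qquad b\ne0,\qquad \kappa=\max(|a|,|b|,|c|,|d|).
\]
For each such $A$ and each real $\lambda\ge6\kappa$, Section~\ref{sec:construction} constructs a closed connected orientable $3$-manifold $M_A$ and a smooth vector field $X_{A,\lambda}$ on it.

\begin{theorem}\label{thm:main}
Every $X_{A,\lambda}$ generates a volume-preserving, transitive Anosov flow which is not a suspension. For $A=\left(\begin{smallmatrix}4&7\\1&2\end{smallmatrix}\right)$ and $\lambda\ge42$, the foliation $\mathcal F^{ws}$ is not homeomorphic to $\mathcal F^{wu}$.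
\end{theorem}

Free homotopy classes of loops in a connected manifold are conjugacy classes in its fundamental group. For a flow on $M$, let $\mathcal P$ be the set of conjugacy classes in $\pi_1(M)$ represented by periodic orbits, traversed once in the direction of the flow, and let $\mathcal P^{-1}$ be the set of their inverses.

\begin{theorem}\label{thm:class}
For the flow $\phi_t$ of $X_{A,\lambda}$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\mathcal F^{ws}$ is homeomorphic to $\mathcal F^{wu}$;
\item[(ii)] $\phi_t$ is orbit equivalent to its inverse $\phi_{-t}$;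
\item[(iii)] some automorphism $\Psi$ of $\pi_1(M_A)$ satisfies $\Psi(\mathcal P)\subset\mathcal P^{-1}$;
\item[(iv)] $a\equiv d\pmod b$, equivalently $d^2\equiv1\pmod b$.
\end{enumerate}
\end{theorem}

The two forms of (iv) agree because $ad\equiv1\pmod b$: if $a\equiv d$ then $d^2\equiv 1$, and if $d^2\equiv1$ then $a\equiv ad^2\equiv d$.

\begin{corollary}\label{cor:24}
If $b\mid24$, then $\mathcal F^{ws}\cong\mathcal F^{wu}$ for all $A$ with upper right entry $b$. If $b\nmid24$, then some $A$ with upper right entry $b$ gives $\mathcal F^{ws}\not\cong\mathcal F^{wu}$. The integer $|b|$ is an invariant of $\pi_1(M_A)$, so counterexamples exist on infinitely many pairwise non-homeomorphic manifolds.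
\end{corollary}

The obstruction arises in three steps. First, holonomy tells the two directions of a periodic orbit apart, and in opposite ways for the two foliations; so a homeomorphism $h$ from $\mathcal F^{ws}$ to $\mathcal F^{wu}$ sends each periodic orbit to the reverse of a periodic orbit, up to homotopy (Section~\ref{sec:holonomy}). Second, $M_A$ contains a torus $T$ that the flow crosses always in the same direction and that can be recovered from $\pi_1(M_A)$ alone; so $h_*$ must turn $T$ over (Section~\ref{sec:tree}). Third, turning $T$ over forces a matrix equation $DAD^{-1}=A^{-1}$ with $D\in GL(2,\mathbb Z)$ lower triangular, and this is the congruence (iv) (Section~\ref{sec:congruence}). Section~\ref{sec:model} runs the three steps for suspensions, where each takes a line. The proof that $X_{A,\lambda}$ is Anosov is in Section~\ref{sec:anosov}, and Section~\ref{sec:symmetry} builds the time-reversing symmetry when (iv) holds.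

\section{Weak foliations and the direction of periodic orbits}\label{sec:holonomy}

In this section $\phi_t$ is any Anosov flow on a closed $3$-manifold $M$. We use four standard facts.

\begin{enumerate}
\item[(A1)] \emph{Stable manifolds.} Through each $z$ passes a strong stable leaf $W^{ss}(z)$, an injectively immersed $C^1$ line tangent to $E^s$ and complete in the induced metric. These lines partition $M$, $\phi_tW^{ss}(z)=W^{ss}(\phi_tz)$, and $\phi_t$ multiplies lengths along them by at most $Ce^{-\nu t}$ for $t\ge0$. The leaf of $\mathcal F^{ws}$ through $z$ is $L^s(z)=\bigcup_t\phi_tW^{ss}(z)$. The same holds for $W^{uu}$, $L^u$ and $\mathcal F^{wu}$ with $t$ replaced by $-t$.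
\item[(A2)] \emph{Local product structure.} There are $\varepsilon,\varepsilon'>0$ such that, whenever $\operatorname{dist}(p,q)<\varepsilon'$, the arc $W^{uu}_\varepsilon(p)$ of radius $\varepsilon$ about $p$ in $W^{uu}(p)$ meets the disk of radius $\varepsilon$ about $q$ in $L^s(q)$ in exactly one point $[p,q]$, which depends continuously on $(p,q)$.
\item[(A3)] \emph{Spectral decomposition} \cite{Anosov,Smale}. Periodic orbits are dense in the nonwandering set, and the nonwandering set is a finite disjoint union of compact invariant sets, each with a dense orbit.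
\item[(A4)] \emph{Structural stability} \cite{Anosov}. Every vector field that is $C^1$-close enough to an Anosov vector field generates a flow orbit equivalent to it.
\end{enumerate}

Leaves carry the leaf topology, generated by the open subsets of plaques of foliated charts. By (A1) a weak leaf is a countable union of compact sets in this topology, so it contains only countably many plaques of a given chart. Hence \emph{a weak leaf meets a compact transverse arc in a countable set}.

\begin{lemma}\label{lem:leaves}
A leaf $L$ of $\mathcal F^{ws}$ or $\mathcal F^{wu}$ without periodic orbits is a plane. If $L$ contains a periodic orbit $\gamma$, then $L$ is an annulus or a M\"obius band and $\pi_1(L)\cong\mathbb Z$ is generated by $\gamma$.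
\end{lemma}

\begin{proof}
Reversing time if necessary, let $L\in\mathcal F^{ws}$ and let $\ell\subset L$ be a strong stable leaf. The map $\Pi:\ell\times\mathbb R\to L$, $(q,t)\mapsto\phi_tq$, is a surjective local homeomorphism. Let $\Gamma=\{\tau:\phi_\tau\ell=\ell\}$, a subgroup of $\mathbb R$. If $\phi_tq=\phi_{t'}q'$ then $\phi_{t-t'}\ell$ meets $\ell$, so $t-t'\in\Gamma$. If $\Gamma=0$, then $\Pi$ is a bijection and $L$ is a plane. If $\Gamma$ contains some $\tau>0$, an iterate of $\phi_\tau|_\ell$ is a contraction of a complete metric space, and its fixed point lies on a periodic orbit.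

Now let $\gamma\subset L$ be periodic with least period $t_\gamma$, and take $\ell=W^{ss}(p)$ with $p\in\gamma$. Then $t_\gamma\in\Gamma$, and $p$ is the only fixed point of $\phi_{t_\gamma}|_\ell$, because an iterate of this map is a contraction. For $\tau\in\Gamma$ the point $\phi_\tau p\in\ell$ is also fixed, so $\phi_\tau p=p$ and $\Gamma=t_\gamma\mathbb Z$. Thus $L$ is the quotient of $\ell\times\mathbb R$ by $(q,t+t_\gamma)\sim(\phi_{t_\gamma}q,t)$, the mapping torus of a homeomorphism of a line, and the generator of the deck group is represented by the path $t\mapsto(p,t)$, $0\le t\le t_\gamma$.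
\end{proof}

\begin{lemma}\label{lem:swap}
An orbit equivalence $h$ from $\phi_t$ to $\phi_{-t}$ maps each leaf of $\mathcal F^{ws}$ onto a leaf of $\mathcal F^{wu}$.
\end{lemma}

\begin{proof}
We need a description of weak leaves that does not depend on the speed along orbits. We claim that $z'\in L^s(z)$ if and only if
\begin{equation}\label{eq:asymp}
\operatorname{dist}(\phi_{\tau(t)}z',\phi_tz)\to0\ \text{ as }t\to+\infty,\quad\text{for some continuous }\tau:[0,\infty)\to\mathbb R.
\end{equation}
If $z'=\phi_rq$ with $q\in W^{ss}(z)$, take $\tau(t)=t-r$. Conversely, assume \eqref{eq:asymp} and choose $t_1$ such that the distance is less than $\varepsilon'$ for $t\ge t_1$. Let $p=\phi_{t_1}z$, and for $t\geq t_1$ put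
\[
q_t=\phi_{t_1-t}\bigl([\phi_tz,\phi_{\tau(t)}z']\bigr).
\]
The point $q_t$ depends continuously on $t$, lies in $L^s(z')$, and lies on $W^{uu}(p)$ at distance at most $C\varepsilon e^{-\nu(t-t_1)}$ from $p$. So $q_t$ moves continuously in the countable set in which $L^s(z')$ meets a compact arc of $W^{uu}(p)$. Hence $q_t$ is constant, and since $q_t\to p$ we get $p\in L^s(z')$, that is, $z'\in L^s(z)$.

Let $z'\in L^s(z)$, with $\tau(t)=t-r$. By uniform continuity of $h$, the distance from $\phi_{-\sigma_{z'}(t-r)}(hz')$ to $\phi_{-\sigma_z(t)}(hz)$ tends to $0$. In the variable $t'=\sigma_z(t)$ this is \eqref{eq:asymp} for the flow $\phi_{-t}$, whose weak stable leaves are the sets $L^u$. So $h(L^s(z))\subset L^u(hz)$. The map $h^{-1}$ is an orbit equivalence from $\phi_{-t}$ to $\phi_t$, and the same argument gives $h^{-1}(L^u(hz))\subset L^s(z)$.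
\end{proof}

A homeomorphism from $\mathcal F^{ws}$ to $\mathcal F^{wu}$ need not send orbits to orbits, so there is no immediate converse. What survives is visible in holonomy. Recall that a loop $\gamma$ in a leaf $L$ of a codimension-one foliation determines, by following plaques through a chain of charts along $\gamma$, a germ $f$ of a homeomorphism of an interval at a fixed point $p$. Up to conjugacy by germs of homeomorphisms, $f$ depends only on the free homotopy class of $\gamma$ in $L$, and the reversed loop gives $f^{-1}$. Call $f$ \emph{attracting} if $f^2(q)$ lies strictly between $p$ and $q$ for all $q\ne p$ near $p$, and \emph{repelling} if $f^{-1}$ is attracting. Both properties are invariant under conjugacy, and no germ has both.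

\begin{proposition}\label{prop:obstruction}
Let $h:M\to M$ be a homeomorphism that maps each leaf of $\mathcal F^{ws}$ onto a leaf of $\mathcal F^{wu}$. For every periodic orbit $\gamma$ there is a periodic orbit $\gamma'$ such that $h\circ\gamma$ is freely homotopic to $\gamma'^{-1}$. In other words, $h_*(\mathcal P)\subset\mathcal P^{-1}$.
\end{proposition}

\begin{proof}
\emph{The map $h$ respects the local structure of the foliations.} Let $U$ be a chart of $\mathcal F^{ws}$ so small that $h(U)$ lies in a chart $U'$ of $\mathcal F^{wu}$. The image of a plaque of $U$ is connected and lies in one leaf, so its projection to the interval of plaques of $U'$ is connected and countable, hence a point. Thus $h$ maps plaques of $U$ into plaques of $U'$. Since leaves partition $M$, the map $h^{-1}$ sends leaves of $\mathcal F^{wu}$ onto leaves of $\mathcal F^{ws}$, and the same argument applies to it. Two consequences follow. The map $h$ restricts to homeomorphisms between leaves in the leaf topology. And $h$ and $h^{-1}$ induce mutually inverse germs of continuous maps between intervals of plaques, so the holonomy of $\mathcal F^{ws}$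 along a loop $\gamma$ in a leaf is conjugate to the holonomy of $\mathcal F^{wu}$ along $h\circ\gamma$.

\emph{Holonomy along periodic orbits.} Let $\gamma'$ be a periodic orbit of least period $t_{\gamma'}$ and let $p\in\gamma'$. The line $W^{ss}(p)$ is transverse to $\mathcal F^{wu}$, and the orbit of a point $q\in W^{ss}(p)$ near $p$ stays in its weak unstable leaf and follows $\gamma'$. So the holonomy of $\mathcal F^{wu}$ along $\gamma'$ is the germ at $p$ of $f=\phi_{t_{\gamma'}}|_{W^{ss}(p)}$. The map $f^2$ is an increasing homeomorphism of a line, so its orbits are monotone, and they converge to $p$ by (A1). Hence $f$ is attracting. Applied to $\phi_{-t}$, this says that the holonomy of $\mathcal F^{ws}$ along the reverse of a periodic orbit is attracting. So the holonomy of $\mathcal F^{ws}$ along a periodic orbit is repelling.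

\emph{Conclusion.} Let $L\in\mathcal F^{ws}$ be the leaf of $\gamma$ and $L'=h(L)$. By Lemma~\ref{lem:leaves}, $\pi_1(L')\cong\mathbb Z$ is generated by $h\circ\gamma$; so $L'$ is not a plane, it contains a periodic orbit $\gamma'$, and $h\circ\gamma$ is freely homotopic in $L'$ to $\gamma'$ or to $\gamma'^{-1}$. The holonomy of $\mathcal F^{wu}$ is repelling along $h\circ\gamma$ and attracting along $\gamma'$, which excludes the first case.
\end{proof}

Lemma~\ref{lem:swap} and Proposition~\ref{prop:obstruction} are the implications (ii)$\Rightarrow$(i)$\Rightarrow$(iii) of Theorem~\ref{thm:class}; they hold for every Anosov flow.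

\section{The model case: suspensions}\label{sec:model}

Let $B\in SL(2,\mathbb Z)$ with $|\operatorname{tr}B|>2$, let $M_B^{\rm susp}$ be the quotient of $(\mathbb R^2/\mathbb Z^2)\times\mathbb R$ by $(z,t+1)\sim(Bz,t)$, and let $\phi_t$ be translation in the second coordinate. This is an Anosov flow, with $E^s$ and $E^u$ the eigendirections of $B$. We claim that $\mathcal F^{ws}\cong\mathcal F^{wu}$ if and only if
\begin{equation}\label{eq:model}
DBD^{-1}=B^{-1}\quad\text{for some }D\in GL(2,\mathbb Z).
\end{equation}

If \eqref{eq:model} holds, the map $(z,t)\mapsto(Dz,-t)$ sends the equivalent points $(z,t+1)$ and $(Bz,t)$ to $(Dz,-t-1)$ and $(B^{-1}Dz,-t)$, which are equivalent. It descends to a homeomorphism that conjugates $\phi_t$ to $\phi_{-t}$, and Lemma~\ref{lem:swap} applies.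

Conversely, let $h$ carry $\mathcal F^{ws}$ to $\mathcal F^{wu}$ and let $\Psi=h_*$ act on $G=\pi_1(M_B^{\rm susp})=\mathbb Z^2\rtimes\mathbb Z$. Let $\iota:G\to\mathbb Z$ be the projection; it counts intersections with the fiber torus, so $\iota>0$ on $\mathcal P$. Since $\det(B-I)=2-\operatorname{tr}B\neq0$, the image of $\mathbb Z^2$ in the abelianization of $G$ is finite, so $\pm\iota$ are the only surjections $G\to\mathbb Z$ and $\iota\circ\Psi=\pm\iota$. Proposition~\ref{prop:obstruction} forces $\iota\circ\Psi=-\iota$. Let $D$ be the restriction of $\Psi$ to $\ker\iota=\mathbb Z^2$. Elements with $\iota=1$ act on $\mathbb Z^2$ by conjugation as one of $B^{\pm1}$, and elements with $\iota=-1$ act as the other. Applying $\Psi$ to $gzg^{-1}$ with $\iota(g)=1$ and $z\in\mathbb Z^2$ gives \eqref{eq:model}.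

For suspensions the question is thus a question about one matrix. The manifold $M_B^{\rm susp}$ is $T^2\times[0,1]$ with its ends glued by $B$. Our examples replace $T^2\times[0,1]$ by a block $N=\Sigma\times S^1$ that also has one entry torus, one exit torus and a time-reversing involution. The block has a nonabelian fundamental group, so the glued flow is not a suspension. It also has a preferred direction, the circle fiber, which $D$ will have to preserve; this makes the analogue of \eqref{eq:model} easy to decide.

\section{Construction of the flows}\label{sec:construction}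

We want a flow on $N=\Sigma\times S^1$ whose passage from the entry torus to the exit torus is a shear along the fiber, $(x,y)\mapsto(x,y+\lambda\alpha(x))$, with $|\alpha'|$ bounded below. A strong shear pushes almost every direction toward the fiber, and a gluing matrix with $b\ne0$ then moves the fiber to a direction that is sheared again. If every orbit crossed the block, $\alpha$ would be a smooth real function on a circle and $\alpha'$ would vanish somewhere. The remedy is to place saddle orbits inside the block, near which the crossing time, and with it $\alpha$, tends to infinity.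

\subsection{The surface}
Write $w=s+ix\in\mathbb C/2\pi i\mathbb Z$ and let
\[
\Sigma=\{(w,\zeta)\in(\mathbb C/2\pi i\mathbb Z)\times\mathbb C:\ \zeta^2=2\sinh w,\ |s|\le1\}.
\]
Where $\zeta=0$ we have $\cosh w=\pm1\ne0$, so $\Sigma$ is a smooth surface. It is a double cover of the annulus $\{|s|\le1\}$, branched over $w=0$ and $w=i\pi$; call the branch points $q_0$ and $q_\pi$. Away from them $w$ is a local coordinate, and near them $\zeta$ is. The curve $x\mapsto\sinh(\pm1+ix)=\pm\sinh1\cos x+i\cosh1\sin x$ has winding number $\pm1$ about $0$, so its square root changes sign after one turn. Therefore each of $C_{\rm in}=\{s=-1\}$ and $C_{\rm out}=\{s=1\}$ is a single circle that covers $\mathbb R/2\pi\mathbb Z\ni x$ twice. The surface $\Sigma$ is connected, $\chi(\Sigma)=2\cdot0-2=-2$, and there are two boundary circles; so $\Sigma$ has genus $1$ and $F=\pi_1(\Sigma)$ is free of rank $3$.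

Let $\rho=|\zeta|^2/2=|\sinh w|=\sqrt{\sinh^2s+\sin^2x}$, and let $W$ be the vector field $\dot s=\rho$, $\dot x=0$ on $\Sigma\setminus\{q_0,q_\pi\}$. Differentiating $\zeta^2=2\sinh w$ gives $\zeta\dot\zeta=\cosh(w)\,\rho$, that is, $\dot\zeta=\frac12\cosh(w)\,\bar\zeta$. So $W$ extends smoothly to $\Sigma$ with zeros exactly at $q_0,q_\pi$, where its linear parts are $\zeta\mapsto\pm\frac12\bar\zeta$. Both zeros are saddles with eigenvalues $\frac12$ and $-\frac12$ (Figure~\ref{fig:annulus}). The $2$-form $\omega=\rho^{-1}ds\wedge dx$ extends to an area form on $\Sigma$: near the branch points $dw=(\zeta/\cosh w)\,d\zeta$, so $\omega$ is $2|\cosh w|^{-2}$ times the Euclidean area form of the coordinate $\zeta$. Finally $i_W\omega=dx$, so the smooth closed $1$-form $dx$ vanishes exactly at $q_0$ and $q_\pi$.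

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (-2.5,0)--(-2.5,4);
\draw[thick] (2.5,0)--(2.5,4);
\draw[dashed] (-2.5,0)--(2.5,0);
\draw[dashed] (-2.5,4)--(2.5,4);
\foreach \h in {0.5,1.5,2,2.5,3.5}{\draw[->,gray] (-2.5,\h)--(0.1,\h); \draw[gray] (0.1,\h)--(2.5,\h);}
\foreach \h in {1,3}{\draw[->,very thick] (-2.5,\h)--(-1.2,\h); \draw[very thick] (-1.2,\h)--(0,\h); \draw[->,very thick] (0,\h)--(1.3,\h); \draw[very thick] (1.3,\h)--(2.5,\h); \fill (0,\h) circle (2.5pt);}
\node[left] at (-2.5,1) {$x=0$};
\node[left] at (-2.5,3) {$x=\pi$};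
\node[below] at (-2.5,0) {$s=-1$};
\node[below] at (2.5,0) {$s=1$};
\node[right] at (2.5,1) {$\cos x=1$};
\node[right] at (2.5,3) {$\cos x=-1$};
\end{tikzpicture}
\caption{The annulus $|s|\le1$ (the dashed lines are identified) and the projected trajectories of $W$. The surface $\Sigma$ is the double cover branched over the two marked points. A thin segment lifts to two trajectories that cross $\Sigma$. The two thick half-segments at a marked point lift to the four separatrices of a saddle.}
\label{fig:annulus}
\end{figure}

\subsection{The block}
Let $N=\Sigma\times\mathbb R/2\pi\mathbb Z$, with coordinate $y$ on the circle, and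
\[
X=W+\lambda\cos x\,\partial_y,\qquad\mu=\omega\wedge dy .
\]
The field $X$ has no zeros, since it equals $\pm\lambda\partial_y$ along the circles $O_0=\{q_0\}\times S^1$ and $O_\pi=\{q_\pi\}\times S^1$. It points inward along $T_{\rm in}=C_{\rm in}\times S^1$ and outward along $T_{\rm out}=C_{\rm out}\times S^1$.

The block is symmetric under time reversal. Let
\[
R(w,\zeta,y)=(-\bar w,\,i\bar\zeta,\,-y).
\]
This map preserves $N$ because $(i\bar\zeta)^2=-2\sinh\bar w=2\sinh(-\bar w)$, and $R^2=\mathrm{id}$ because $i\,\overline{i\bar\zeta}=\zeta$. It sends $(s,x,y)$ to $(-s,x,-y)$, so it exchanges $T_{\rm in}$ and $T_{\rm out}$. As $\rho$ and $\cos x$ are $R$-invariant, $R_*X=-X$.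

Section~\ref{sec:symmetry} needs a slightly larger class of vector fields, which costs nothing to treat at once. Along a trajectory of $W$ the coordinate $x\in\mathbb R/2\pi\mathbb Z$ is constant. If $x\notin\pi\mathbb Z$, then $\rho\ge|\sin x|>0$ and the trajectory crosses $\Sigma$ from $C_{\rm in}$ to $C_{\rm out}$ in time $\tau(x)=\int_{-1}^1\rho^{-1}ds$. Call a smooth function $k:\Sigma\to\mathbb R$ \emph{admissible} if it vanishes near $\partial\Sigma$ and at $q_0,q_\pi$, and if the integral $\Delta_k(q)$ of $k$ with respect to time along the crossing trajectory starting at $q$ is a locally constant function of $q\in C_{\rm in}\setminus\{x\in\pi\mathbb Z\}$. Put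
\[
X^k=X+k\,\partial_y .
\]
The function $k=0$ is admissible, and the reader may first keep only this case in mind. The field $X^k$ equals $X$ near $\partial N$ and along $O_0\cup O_\pi$, and it projects to $W$. The form
\[
i_{X^k}\mu=dx\wedge dy+(\lambda\cos x+k)\,\omega
\]
is closed, since the second term is pulled back from a surface. So $X^k$ preserves $\mu$. The restriction of $i_{X^k}\mu$ to $T_{\rm in}$ and $T_{\rm out}$ is $dx\wedge dy$.

\subsection{The gluing}
The open set $\Sigma_-=\{s<0\}$ is a connected unbranched double cover of the annulus $\{-1\le s<0\}$, so there is a smooth function $\xi:\Sigma_-\to\mathbb R/\mathbb Z$ with $4\pi\xi\equiv x\pmod{2\pi}$. Fix one of the two such functions, and define $\xi$ on $\Sigma_+=\{s>0\}$ so that $\xi\circ R=\xi$. With $\eta=y/2\pi$, the pair $(\xi,\eta)$ identifies each of $T_{\rm in}$ and $T_{\rm out}$ with $\mathbb R^2/\mathbb Z^2$, and $dx\wedge dy=8\pi^2d\xi\wedge d\eta$. (The deck transformation $\zeta\mapsto-\zeta$ preserves $X$, commutes with $R$ and exchanges the two choices of $\xi$, so the choice does not matter.)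

Let $M=M_A$ be obtained from $N$ by gluing $z\in T_{\rm out}$ to $Az\in T_{\rm in}$, and let $T\subset M$ be the image of the two tori. We give $M$ the smooth structure in which the two flow-time collars $(t,z)\mapsto\phi_t(z)$ of $T_{\rm out}$ (for $t\leq0$) and of $T_{\rm in}$ (for $t\geq 0$) fit together to a chart $(-\varepsilon,\varepsilon)\times T$. In this chart $X=\partial_t$, so $X$ and all $X^k$ are smooth vector fields on $M$, and we set $X_{A,\lambda}=X$. In each collar $\mu=8\pi^2dt\wedge d\xi\wedge d\eta$; since $\det A=1$, the form $\mu$ is a smooth volume form on $M$, invariant under every $X^k$. In particular $M$ is orientable. The torus $T$ is transverse to $X^k$ and co-oriented by it.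

\subsection{Orbits in the block}
An orbit of $X^k$ in $N$ with $x\notin\pi\mathbb Z$ crosses from $T_{\rm in}$ to $T_{\rm out}$. If $x\in\pi\mathbb Z$ then $\dot s=|\sinh s|$, and there are three cases. If $s=0$, the orbit is $O_0$ or $O_\pi$. If $s<0$, the orbit enters through $T_{\rm in}$ and converges to $O_0$ or $O_\pi$ in the future. If $s>0$, it converges to $O_0$ or $O_\pi$ in the past and leaves through $T_{\rm out}$.

On the open set $\{x\notin\pi\mathbb Z\}\subset T_{\rm in}$ the crossing map $T_{\rm in}\to T_{\rm out}$ is
\[
(\xi,\eta)\mapsto\Bigl(\xi',\ \eta+\frac{\lambda\alpha(x)+\Delta_k}{2\pi}\Bigr),\qquad\alpha(x)=\cos x\;\tau(x).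
\]
Here $\xi'-\xi\in\{0,\frac12\}$, because $x$ is preserved modulo $2\pi$, and so $\xi'-\xi$ is locally constant. Since $\Delta_k$ is locally constant and $dx=4\pi\,d\xi$, the derivative of the crossing map is
\[
S_\sigma=\begin{pmatrix}1&0\\\sigma&1\end{pmatrix},\qquad\sigma=2\lambda\alpha'(x).
\]

\begin{lemma}\label{lem:shear}
For all $x\notin\pi\mathbb Z$ we have $|\alpha'(x)|\ge2^{-1/2}$. Hence $|\sigma|\ge\sqrt2\,\lambda>8\kappa$.
\end{lemma}

\begin{proof}
Since $\partial_x\rho=\rho^{-1}\sin x\cos x$,
\[
\alpha'(x)=-\sin x\Bigl(\int_{-1}^1\rho^{-1}ds+\cos^2x\int_{-1}^1\rho^{-3}ds\Bigr).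
\]
The two terms have the same sign; this is the reason for the factor $\cos x$. Let $r=|\sin x|\in(0,1]$. For $|s|\le r/2$ we have $|\sinh s|\le2|s|\le r$, so $\rho\le\sqrt2\,r$ on an interval of length $r$. Hence $\int\rho^{-1}ds\ge2^{-1/2}$ and $\int\rho^{-3}ds\ge2^{-3/2}r^{-2}$, and
\[
|\alpha'(x)|\ge2^{-3/2}\Bigl(2r+\frac{1-r^2}{r}\Bigr)=2^{-3/2}\Bigl(r+\frac1r\Bigr)\ge2^{-1/2}.
\]
The last claim holds because $\lambda\ge6\kappa$ and $6\sqrt2>8$.
\end{proof}

This is the only place where $\lambda\ge6\kappa$ is used. On $(0,\pi)$ the function $\alpha$ decreases from $+\infty$ to $-\infty$, since $\tau(x)\to\int_{-1}^1|\sinh s|^{-1}ds=\infty$ as $\sin x\to0$: orbits close to $O_0$ and to $O_\pi$ wind many times around the fiber, in opposite directions.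

\section{The flows are Anosov and transitive}\label{sec:anosov}

Fix an admissible $k$ and let $\phi_t$ be the flow of $X^k$ on $M$. The return map to $T$ has derivative $AS_\sigma$, and we shall see that it expands a cone. But the return map is undefined where $x\in\pi\mathbb Z$, and the return time is unbounded near that set, so expansion at each return does not directly give expansion at a uniform rate in time. We avoid estimates near the saddle orbits as follows: we show that no vector transverse to the flow stays bounded for all time, and then compactness and the invariant volume produce the uniform splitting.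

\subsection{Cones}
Let $\mathcal C=\{u\in\mathbb R^2\setminus0:|u_2|\le4\kappa|u_1|\}$, and let $\mathcal C'=\{u:|u_2|>4\kappa|u_1|\}$ be the complementary thin cone about the fiber direction. Vectors in $\mathcal C$ have $u_1\ne0$.

\begin{lemma}\label{lem:cones}
Let $|\sigma|>8\kappa$.
\begin{enumerate}
\item[(a)] If $u\in\mathcal C$, then $\hat u=AS_\sigma u\in\mathcal C$ and $|\hat u_1|\ge2|u_1|$.
\item[(b)] If $u\in\mathcal C'$, then $A^{-1}u\in\mathcal C$, and $\check u=S_\sigma^{-1}A^{-1}u$ satisfies $\check u\in\mathcal C'$ and $|\check u_2|\ge2|u_2|$.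
\end{enumerate}
\end{lemma}

\begin{proof}
We use $1\le|b|\le\kappa$. (a) Let $v=S_\sigma u=(u_1,\sigma u_1+u_2)$. Then $|v_2|\ge(|\sigma|-4\kappa)|u_1|\ge4\kappa|v_1|$. Therefore
\[
|\hat u_1|=|av_1+bv_2|\ge|v_2|-\kappa|v_1|\ge\tfrac12|v_2|\ge2\kappa|u_1|,\qquad
|\hat u_2|\le\kappa(|v_1|+|v_2|)\le2\kappa|v_2|\le4\kappa|\hat u_1| .
\]
(b) Let $v=A^{-1}u=(du_1-bu_2,\,-cu_1+au_2)$. Then $|v_1|\ge|u_2|-\kappa|u_1|\ge\frac34|u_2|>0$ and $|v_2|\le2\kappa|u_2|\le\frac83\kappa|v_1|$, so $v\in\mathcal C$. Since $\check u=(v_1,v_2-\sigma v_1)$, we get $|\check u_2|\ge(|\sigma|-4\kappa)|v_1|>4\kappa|v_1|=4\kappa|\check u_1|$, and $4\kappa|v_1|\ge3\kappa|u_2|\ge2|u_2|$.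
\end{proof}

\subsection{No bounded vectors}
Let $\mathcal Q=TM/\mathbb RX^k$, a plane bundle over $M$, and let $P_t$ be the linear flow on $\mathcal Q$ induced by $D\phi_t$. The form $\Omega=i_{X^k}\mu$ descends to an area form on the fibers of $\mathcal Q$, invariant under $P_t$. Choose a continuous inner product on $\mathcal Q$ and rescale it so that its area form is $\Omega$; then $\det P_t=1$ in oriented orthonormal bases.

\begin{lemma}\label{lem:unbounded}
No nonzero $v\in\mathcal Q$ satisfies $\sup_{t\in\mathbb R}|P_tv|<\infty$.
\end{lemma}

\begin{proof}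
\emph{Over $O_0$ and $O_\pi$.} There $X^k=\pm\lambda\partial_y$, so the projection $N\to\Sigma$ identifies $\mathcal Q$ with $T_q\Sigma$, $q\in\{q_0,q_\pi\}$. Since $X^k$ projects to $W$, the flow $P_t$ becomes $\exp(t\,DW(q))$, with eigenvalues $e^{\pm t/2}$. Every nonzero vector is unbounded.

\emph{Approaching $O_0$ or $O_\pi$.} In $N$ we have $dx(X^k)=0$ and $L_{X^k}dx=d(dx(X^k))=0$. So $dx$ is a continuous family of functionals on the fibers of $\mathcal Q$ over $N$, the number $dx(P_tv)$ is constant while the orbit stays in $N$, and the norm of $dx$ tends to $0$ at $O_0\cup O_\pi$. Consequently, if an orbit converges to $O_0$ or $O_\pi$ inside $N$ as $t\to+\infty$ or as $t\to-\infty$, and $dx(v)\ne0$, then $|P_tv|\ge|dx(v)|/\|dx\|\to\infty$.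

\emph{All other orbits.} Any orbit other than $O_0,O_\pi$ meets $T$. Let $(z_i)_{i\in I}$ be its successive crossings, with $I$ a nonempty interval of $\mathbb Z$. At points of $T$ identify $\mathcal Q$ with the tangent plane of $T$, and the latter with $\mathbb R^2$ by the coordinates of $T_{\rm in}$; by compactness of $T$ the two norms are uniformly comparable. Suppose that $v\ne0$ over this orbit has bounded $P_t$-orbit, and let $v_i\in\mathbb R^2\setminus 0$ be its value at $z_i$. The sequence $(v_i)$ is bounded, and $v_{i+1}=AS_{\sigma_i}v_i$ with $|\sigma_i|>8\kappa$ by Lemma~\ref{lem:shear}.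

Suppose that some $v_i\in\mathcal C$. By Lemma~\ref{lem:cones}(a), $v_j\in\mathcal C$ for $j\ge i$ and the first coordinates at least double at each step. So $I$ has a maximum $n$. After $z_n$ the orbit stays in $N$, hence converges to $O_0$ or $O_\pi$, and on the $T_{\rm in}$ side $dx(v_n)=4\pi(v_n)_1\ne0$. This contradicts boundedness.

So all $v_i$ lie in $\mathcal C'$. By Lemma~\ref{lem:cones}(b) the second coordinates at least double at each backward step, so $I$ has a minimum $m$. Before $z_m$ the orbit stays in $N$ and converges to $O_0$ or $O_\pi$ in the past. In the coordinates of $T_{\rm out}$ the vector is $A^{-1}v_m\in\mathcal C$, so $dx\ne0$ on it, and again the vector is unbounded.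
\end{proof}

\begin{remark}
The hypothesis $b\ne0$ cannot be dropped. If $b=0$ then $A(0,1)=\pm(0,1)$; since $\partial_y$ commutes with $X$ in $N$, the flow on the glued manifold satisfies $D\phi_t\partial_y=\pm\partial_y$ for all $t$, a bounded vector transverse to $X$ along $T$. An Anosov flow has no such vector.
\end{remark}

\subsection{The splitting}

\begin{lemma}\label{lem:split}
There is a splitting $\mathcal Q=\mathcal Q^s\oplus\mathcal Q^u$ into continuous $P_t$-invariant line bundles, and there are $K,t_0>0$ such that $|P_tv|\le K2^{-n}|v|$ for $v\in\mathcal Q^s$, $t\ge nt_0$, and for $v\in\mathcal Q^u$, $t\le-nt_0$, for all integers $n\ge0$.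
\end{lemma}

\begin{proof}
There is $t_0>0$ such that
\begin{equation}\label{eq:double}
\max_{|r|\le t_0}|P_rv|\ge2|v|\qquad\text{for all }v\in\mathcal Q .
\end{equation}
Otherwise there are unit vectors $v_n$ with $|P_tv_n|<2$ for $|t|\le n$, and a limit point of $(v_n)$ contradicts Lemma~\ref{lem:unbounded}. Let $K=\max_{|r|\le t_0}\|P_r\|$. Let $\mathcal Q^s_z$ and $\mathcal Q^u_z$ be the sets of $v\in\mathcal Q_z$ with $|P_tv|$ bounded for $t\ge0$, respectively for $t\le0$. They are linear subspaces, invariant under $P_t$, and $\mathcal Q^s_z\cap\mathcal Q^u_z=0$ by Lemma~\ref{lem:unbounded}. By symmetry it suffices to treat $\mathcal Q^s$.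

\emph{Uniform contraction.} For $v\in\mathcal Q^s$ let $m_n=\sup_{t\ge nt_0}|P_tv|$. For $t\ge(n+1)t_0$, inequality \eqref{eq:double} at $P_tv$ gives $2|P_tv|\le m_n$, so $m_{n+1}\le m_n/2$. In particular the supremum $m_0$ is attained on $[0,t_0]$, so $m_0\le K|v|$ and $m_n\le K2^{-n}|v|$. The bound $|P_tv|\le K|v|$, $t\ge0$, passes to limits, so $\mathcal Q^s$ is closed in $\mathcal Q$. Since $\det P_t=1$, the whole plane $\mathcal Q_z$ cannot be contracted, and $\dim\mathcal Q^s_z\le1$.

\emph{Existence of a contracted vector.} Let $n\ge2t_0$. Since $\det P_n=1$, some unit vector $v_n\in\mathcal Q_z$ has $|P_nv_n|\le1$. By \eqref{eq:double}, the maximum of $|P_tv_n|$ over $[0,n]$ is not attained in $[t_0,n-t_0]$. It is attained within $t_0$ of an endpoint, so it is at most $K\max(|v_n|,|P_nv_n|)=K$. A limit point of $(v_n)$ is a unit vector in $\mathcal Q^s_z$.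

Thus $\mathcal Q^s$ defines a section of the bundle of lines in $\mathcal Q$ with closed image; the fibers of that bundle are compact, so the section is continuous.
\end{proof}

\begin{proposition}\label{prop:anosov}
For every admissible $k$, the flow of $X^k$ on $M_A$ is a volume-preserving, transitive Anosov flow with dense periodic orbits.
\end{proposition}

\begin{proof}
We lift $\mathcal Q^s$ to an invariant line bundle in $TM$. For $v\in\mathcal Q$ let $\tilde v\in TM$ be its lift orthogonal to $X^k$ for a fixed Riemannian metric. Then $D\phi_t\tilde v=\widetilde{P_tv}+\vartheta_t(v)X^k$, where $\vartheta_t$ is continuous, linear on fibers, and $\vartheta_{t+t'}(v)=\vartheta_t(v)+\vartheta_{t'}(P_tv)$. Continuous lifts of $\mathcal Q^s$ have the form $E_\beta=\{\tilde v+\beta(v)X^k:v\in\mathcal Q^s\}$, with $\beta$ in the Banach space of continuous sections of $\operatorname{Hom}(\mathcal Q^s,\mathbb R)$. The bundle $E_\beta$ is $D\phi_t$-invariant if and only if $\beta(P_tv)=\beta(v)+\vartheta_t(v)$, that is, $\Gamma_t\beta=\beta$, where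
\[
(\Gamma_t\beta)(v)=\beta(P_tv)-\vartheta_t(v).
\]
For $t_1$ large, $\|P_{t_1}|_{\mathcal Q^s}\|\le\frac12$, so $\Gamma_{t_1}$ is a contraction and has a unique fixed point $\beta$. The cocycle identity gives $\Gamma_t\Gamma_{t'}=\Gamma_{t+t'}$, so $\Gamma_t\beta$ is also fixed by $\Gamma_{t_1}$ and $\Gamma_t\beta=\beta$ for all $t$. Put $E^s=E_\beta$. The projection $E^s\to\mathcal Q^s$ is an isomorphism of bundles over a compact space, so it distorts norms by a bounded factor, and it conjugates $D\phi_t$ to $P_t$. Hence $E^s$ is uniformly contracted. The same construction for $\phi_{-t}$ and $\mathcal Q^u$ gives $E^u$, and $TM=E^s\oplus\mathbb RX^k\oplus E^u$ because $\mathcal Q=\mathcal Q^s\oplus\mathcal Q^u$.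

The flow preserves the finite volume $\mu$, so by Poincar\'e recurrence almost every point is recurrent, and the nonwandering set, being closed, is $M$. By (A3) periodic orbits are dense, and since $M$ is connected the decomposition in (A3) has one piece.
\end{proof}

\section{The fundamental group determines the torus}\label{sec:tree}

From now on $G=\pi_1(M_A)$. For suspensions, the fiber torus was recovered from the group through the unique surjection onto $\mathbb Z$. Here $\Sigma$ has genus one and such an argument is not available. Instead we characterize the fiber subgroups of the copies of $\pi_1(N)$ by their large centralizers, and rebuild from them the tree dual to $T$.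

\subsection{The tree}
The boundary circles of $\Sigma$ are $\pi_1$-injective, so $T_{\rm in}$ and $T_{\rm out}$ are $\pi_1$-injective in $N$. By van Kampen's theorem $G$ is an HNN extension of $\pi_1(N)=F\times\mathbb Z$, and $\pi_1(N)$ injects into $G$. This already shows that \emph{the flow is not a suspension}: $G$ contains the nonabelian free group $F$, whereas the fundamental group $\mathbb Z^2\rtimes\mathbb Z$ of the mapping torus of a diffeomorphism of the $2$-torus is solvable. With Proposition~\ref{prop:anosov} for $k=0$, this proves the first sentence of Theorem~\ref{thm:main}.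

Let $\widetilde T$ be the preimage of $T$ in the universal cover $\widetilde M$. The Bass--Serre tree $Y$ has a vertex for each component of $\widetilde M\setminus\widetilde T$ and an edge for each component of $\widetilde T$, joining the two vertices it bounds. It is a tree because each component of $\widetilde T$ separates the simply connected manifold $\widetilde M$. Orient each edge in the direction in which the lifted flow crosses it, and write $e:U\to V$. The group $G$ acts on $Y$ preserving these orientations, hence without inversions, and it is transitive on vertices and on edges because $M\setminus T$ and $T$ are connected. Recall that an automorphism of a tree without inversions either fixes a vertex, and then its fixed set $\operatorname{Fix}(g)$ is a subtree, or translates along a unique line, its axis.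

The closure $\overline V$ of a vertex $V$ is a universal cover $\widetilde\Sigma\times\mathbb R$ of $N$ with deck group the stabilizer $G_V\cong F\times\mathbb Z$. Its center $Z_V\cong\mathbb Z$ is generated by the fiber. The edges at $V$ correspond to the boundary lines of $\widetilde\Sigma$, of which there are infinitely many, as their stabilizers in $F$ are cyclic. Give $\Sigma$ a hyperbolic metric with geodesic boundary, so that $\widetilde\Sigma$ is a region of the hyperbolic plane bounded by geodesics. Since $\Sigma$ is compact, a nontrivial element of $F$ is a hyperbolic isometry, and the only geodesic it preserves is its axis. Therefore: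
\begin{equation}\label{eq:edges}
\text{elements of $Z_V$ fix all edges at $V$; an element of $G_V\setminus Z_V$ fixes at most one.}
\end{equation}

For an edge $e:U\to V$, the plane $e$ covers $T_{\rm out}$ as a boundary component of $\overline U$ and $T_{\rm in}$ as a boundary component of $\overline V$. Identify $G_e=G_U\cap G_V=\pi_1(T)$ with $\mathbb Z^2$ by the coordinates of $T_{\rm in}$. Then
\begin{equation}\label{eq:fibers}
Z_V=\langle(0,1)\rangle,\qquad Z_U=\langle A(0,1)\rangle=\langle(b,d)\rangle .
\end{equation}
Since $b\neq0$, we have $Z_U\cap Z_V=1$ and $[G_e:Z_UZ_V]=|b|$.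

\subsection{Rigidity}
The star of a vertex $V$ is the union of the closed edges at $V$. We write $C_G(g)$ for the centralizer of $g$.

\begin{lemma}\label{lem:centralizer}
\begin{enumerate}
\item[(a)] If $1\ne g\in Z_V$, then $\operatorname{Fix}(g)$ is the star of $V$ and $C_G(g)=G_V$.
\item[(b)] For $1\ne g\in G$, the group $C_G(g)$ contains a nonabelian free group if and only if $g\in Z_V$ for some vertex $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element $g$ fixes the star of $V$. Let $e$ be an edge at $V$ with other endpoint $U$. Then $g\in G_U\setminus Z_U$ because $Z_U\cap Z_V=1$, so by \eqref{eq:edges} the only edge at $U$ fixed by $g$ is $e$. A subtree strictly containing the star would contain a second edge at some such $U$. So $\operatorname{Fix}(g)$ is the star. The centralizer of $g$ preserves $\operatorname{Fix}(g)$, hence fixes its center $V$, and conversely $G_V$ centralizes $Z_V$.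

(b) If $g\in Z_V$, then $C_G(g)\supset F$ by (a). Suppose that $g$ lies in no $Z_V$. If $g$ fixes no vertex, $C_G(g)$ preserves the axis of $g$. The kernel of its action on the axis lies in an edge group $\mathbb Z^2$, and the image lies in the infinite dihedral group; so $C_G(g)$ is solvable. If $g$ fixes a vertex, then by \eqref{eq:edges} each vertex of $\operatorname{Fix}(g)$ has valence at most one in $\operatorname{Fix}(g)$, which is therefore a vertex or a single edge. There are no inversions, so $C_G(g)$ fixes a vertex $U$ of $\operatorname{Fix}(g)$ and $C_G(g)\subset G_U=F\times\mathbb Z$. The $F$-component of $g$ is nontrivial and has cyclic centralizer in the free group $F$, so $C_G(g)$ is abelian. A solvable group contains no nonabelian free group.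
\end{proof}

\begin{lemma}\label{lem:rigid}
Let $A,A'$ be two matrices as in the introduction, with groups $G,G'$ and trees $Y,Y'$, and let $\Psi:G\to G'$ be an isomorphism. There is an isomorphism $\psi:Y\to Y'$ of unoriented trees with
\[
\Psi(G_V)=G'_{\psi(V)},\quad\Psi(Z_V)=Z'_{\psi(V)},\quad\Psi(G_e)=G'_{\psi(e)},\quad\psi(gV)=\Psi(g)\psi(V).
\]
It preserves the orientation of all edges or reverses the orientation of all edges. Moreover $|b|=|b'|$.
\end{lemma}

\begin{proof}
Let $V$ be a vertex and $1\neq g\in Z_V$. By Lemma~\ref{lem:centralizer}(b), $\Psi(g)\in Z'_{V'}$ for some vertex $V'$, and by (a), $\Psi(G_V)=C_{G'}(\Psi g)=G'_{V'}$. Taking centers, $\Psi(Z_V)=Z'_{V'}$. The group $Z'_{V'}$ determines $V'$ as the center of the star it fixes. So $\psi(V)=V'$ is well defined, and $\Psi^{-1}$ provides an inverse map. Distinct vertices $U,V$ are adjacent if and only if $Z_U$ and $Z_V$ commute: if they are adjacent, both groups lie in the abelian group $G_e$; if the groups commute, then $Z_U\subset G_V$ by (a), so $V$ lies in the star of $U$. Hence $\psi$ is an isomorphism of trees, and $\Psi(G_e)=G'_{\psi(e)}$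 because $G_e=G_U\cap G_V$. Equivariance follows from $Z_{gV}=gZ_Vg^{-1}$. Every edge is $ge_0$ for a fixed edge $e_0$, and $g$ and $\Psi(g)$ preserve orientations, so $\psi$ treats every edge as it treats $e_0$. Finally $|b|=[G_e:Z_UZ_V]$ is preserved by $\Psi$.
\end{proof}

If $\Psi$ is an automorphism of $G$ and we compose it with conjugation by $g$, then $\psi$ is replaced by $g\psi$, which has the same effect on orientations.

\begin{lemma}\label{lem:reverse}
If an automorphism $\Psi$ of $G$ satisfies $\Psi(\mathcal P)\subset\mathcal P^{-1}$, then $\psi$ reverses orientations.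
\end{lemma}

\begin{proof}
Since $Y$ is a tree, there is a function $H$ from its vertices to $\mathbb Z$ with $H(V)=H(U)+1$ for each edge $U\to V$. For $g\in G$, the number $\iota(g)=H(gV)-H(V)$ takes the same value at adjacent vertices, so it does not depend on $V$, and $\iota:G\to\mathbb Z$ is a homomorphism. A lift of a periodic orbit crosses edges only positively, so the value of $\iota$ on the class of a periodic orbit is the number of its intersections with $T$. Thus $\iota\ge0$ on $\mathcal P$ and $\iota\le 0$ on $\mathcal P^{-1}$. Periodic orbits are dense, so one of them, $\gamma_0$, enters the collar of $T$ and has $\iota[\gamma_0]>0$. If $\psi$ preserved orientations, $H\circ\psi-H$ would be constant, and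
\[
\iota(\Psi g)=H(\psi(gV))-H(\psi V)=\iota(g)\quad\text{for all }g.
\]
This contradicts $\iota(\Psi[\gamma_0])\le0$.
\end{proof}

\section{The congruence}\label{sec:congruence}

\subsection{One edge suffices for a counterexample}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $A$ be arbitrary for the moment, and suppose that $h$ carries $\mathcal F^{ws}$ to $\mathcal F^{wu}$. By Proposition~\ref{prop:obstruction} and Lemma~\ref{lem:reverse}, the tree automorphism $\psi$ of $\Psi=h_*$ reverses orientations. Fix an edge $e:U\to V$. As $G$ is transitive on edges, after composing $\Psi$ with an inner automorphism we have $\psi(e)=e$, and then $\psi$ exchanges $U$ and $V$. So $\Psi$ restricts to $J\in GL(2,\mathbb Z)$ on $G_e=\mathbb Z^2$, and $J$ exchanges the two subgroups in \eqref{eq:fibers}. The second column of $J$ is $\epsilon(b,d)$ with $\epsilon=\pm1$. If $n$ is the lower left entry of $J$, the second coordinate of $J(b,d)=\pm(0,1)$ reads $nb+\epsilon d^2=\pm1$. Hence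
\begin{equation}\label{eq:weak}
d^2\equiv\pm1\pmod b .
\end{equation}
For $A=\left(\begin{smallmatrix}4&7\\1&2\end{smallmatrix}\right)$ we have $\kappa=7$, $6\kappa=42$, and $d^2=4\not\equiv\pm1\pmod7$. So no such $h$ exists.
\end{proof}

\subsection{The exact condition}
Condition \eqref{eq:weak} is not sharp. For $A=\left(\begin{smallmatrix}3&5\\1&2\end{smallmatrix}\right)$ we have $d^2\equiv-1\pmod5$, and $J=\left(\begin{smallmatrix}-2&5\\-1&2\end{smallmatrix}\right)$ does exchange $\langle(0,1)\rangle$ and $\langle(5,2)\rangle$. To exclude this case we use that the two sides of $T$ belong to the same block: the entry and exit tori have the same image in $H_1(N)$, so $\Psi$ acts on both through a single matrix.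

\begin{proposition}\label{prop:congruence}
If an automorphism $\Psi$ of $G$ satisfies $\Psi(\mathcal P)\subset\mathcal P^{-1}$, then $a\equiv d\pmod b$.
\end{proposition}

\begin{proof}
For a vertex $V$, the covering $\overline V\to N$ gives a homomorphism $G_V\to H_1(N)$, $g\mapsto[g]_V$, the abelianization of $G_V$. Deck transformations commute with the projections to $N$, so
\begin{equation}\label{eq:equiv}
[g_0gg_0^{-1}]_{g_0V}=[g]_V\qquad(g_0\in G,\ g\in G_V).
\end{equation}
Write $H_1(N)=H_1(\Sigma)\oplus\mathbb Zf$, with $f$ the class of the fiber oriented by $y$. Orient $C_{\rm in}$ and $C_{\rm out}$ by increasing $x$. For the orientation $ds\wedge dx$ we have $\partial\Sigma=C_{\rm out}-C_{\rm in}$, so the two circles have the same class $\delta\in H_1(\Sigma)$. It has infinite order, because the closed form $dx$ has integral $4\pi$ over it. Let $\Lambda=\mathbb Z\delta\oplus\mathbb Zf\subset H_1(N)$. The inclusions of $T_{\rm in}$ and $T_{\rm out}$ induce isomorphisms onto $\Lambda$ that send the standard basis in the coordinates $(\xi,\eta)$ to $(\delta,f)$. So for an edge $e:U\to V$, both $[\,\cdot\,]_U$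 and $[\,\cdot\,]_V$ map $G_e$ isomorphically onto $\Lambda$; in the basis $(\delta,f)$ they give the $T_{\rm out}$- and the $T_{\rm in}$-coordinates of a class, and therefore
\begin{equation}\label{eq:glue}
[g]_V=A\,[g]_U\qquad(e:U\to V,\ g\in G_e).
\end{equation}

By Lemma~\ref{lem:reverse}, $\psi$ reverses orientations. Composing $\Psi$ with an inner automorphism, we may assume that $\psi$ fixes a vertex $V_0$. Let $\Psi^{\rm ab}$ be the automorphism of $H_1(N)$ induced by $\Psi|_{G_{V_0}}$. For $V=g_0V_0$ and $g\in G_V$ we have $\psi(V)=\Psi(g_0)V_0$, and \eqref{eq:equiv} gives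
\[
[\Psi g]_{\psi(V)}=[\Psi(g_0^{-1}gg_0)]_{V_0}=\Psi^{\rm ab}[g_0^{-1}gg_0]_{V_0}=\Psi^{\rm ab}[g]_V .
\]
The automorphism $\Psi$ permutes the groups $G_e$ of edges at $V_0$ and preserves $Z_{V_0}$. So $\Psi^{\rm ab}$ preserves $\Lambda$ and $\mathbb Zf$, and it acts on $\Lambda$ by a matrix
\[
D=\begin{pmatrix}\epsilon_1&0\\m&\epsilon_2\end{pmatrix},\qquad\epsilon_1,\epsilon_2\in\{\pm1\},\quad m\in\mathbb Z.
\]
Let $e:U\to V$ and $g\in G_e$. Then $\psi(e):\psi(V)\to\psi(U)$, and \eqref{eq:glue}, used for $\psi(e)$ and then for $e$, gives
\[
D[g]_U=[\Psi g]_{\psi(U)}=A[\Psi g]_{\psi(V)}=AD[g]_V=ADA[g]_U .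
\]
Thus $ADA=D$, the analogue of \eqref{eq:model}. Written as $AD=DA^{-1}$, it reads
\begin{equation}\label{eq:ADA}
\begin{pmatrix}\epsilon_1a+mb&\epsilon_2b\\\epsilon_1c+md&\epsilon_2d\end{pmatrix}
=\begin{pmatrix}\epsilon_1d&-\epsilon_1b\\md-\epsilon_2c&\epsilon_2a-mb\end{pmatrix}.
\end{equation}
The upper left entries give $d-a=\epsilon_1mb$.
\end{proof}

\section{The time-reversing symmetry}\label{sec:symmetry}

Suppose first that $a=d$. The involution $R$ acts between the boundary tori by $D=\operatorname{diag}(1,-1)$, and \eqref{eq:ADA} holds with $m=0$, $\epsilon_1=1$, $\epsilon_2=-1$. As the proof below shows, $R$ then descends to $M$, and it conjugates $\phi_t$ to $\phi_{-t}$. When only $a\equiv d\pmod b$, we correct $R$ by a rotation of the fibers that acts on the boundary tori as a Dehn twist. The corrected map descends, but it carries $X$ to $-X^k$ for some $k\ne0$; the difference is removed by structural stability along the path $X^{uk}$, $0\le u\le1$.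

\begin{proposition}\label{prop:symmetry}
If $a\equiv d\pmod b$, then the flow of $X$ is orbit equivalent to its inverse.
\end{proposition}

\begin{proof}
Let $m=(d-a)/b$ and $D=\left(\begin{smallmatrix}1&0\\m&-1\end{smallmatrix}\right)$. With $\epsilon_1=1$ and $\epsilon_2=-1$, both sides of \eqref{eq:ADA} equal $\left(\begin{smallmatrix}d&-b\\c+md&-d\end{smallmatrix}\right)$, so $ADA=D$.

\emph{The rotation angle.} We construct a smooth map $\theta:\Sigma\to\mathbb R/2\pi\mathbb Z$ with $\theta=2\pi m\xi$ where $|s|\ge\frac23$. The band $\{0<x<\pi\}$ of the annulus is simply connected and contains no branch value, so its preimage in $\Sigma$ consists of two copies; let $\Sigma'$ be one of them. Let $\chi_1:\mathbb R\to[0,1]$ be smooth, equal to $0$ for $x\le\pi/4$ and to $1$ for $x\ge3\pi/4$. Define $\theta_1:\Sigma\to\mathbb R/\mathbb Z$ by $\theta_1=\chi_1(x)$ on $\Sigma'$ and $\theta_1=0$ elsewhere; it is smooth. Each of $C_{\rm in},C_{\rm out}$, oriented by increasing $x$, meets $\Sigma'$ in one arc, so $\theta_1$ has degree $1$ on it, as does $\xi$. Hence $\theta_1-\xi$ lifts to smooth real functions $l_\pm$ on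 the annuli $\Sigma_\pm$. Let $\chi_2(s)$ be smooth, equal to $0$ for $|s|\le\frac13$ and to $1$ for $|s|\ge\frac23$. Put $\theta=2\pi m(\theta_1-\chi_2l_\pm)$ on $\Sigma_\pm$ and $\theta=2\pi m\theta_1$ where $s=0$.

\emph{The homeomorphism.} Let $\Theta(q,y)=(q,y+\theta(q))$, $\Phi=\Theta\circ R:N\to N$, and $k=d\theta(W)$. Then $\Theta_*X=X+k\,\partial_y=X^k$, and $R_*X=-X$ gives $\Phi_*X=-X^k$. The map $\Phi$ exchanges $T_{\rm in}$ and $T_{\rm out}$, and in both directions it is given by $(\xi,\eta)\mapsto(\xi,-\eta)\mapsto(\xi,m\xi-\eta)$, that is, by $D$. Let $z\in T_{\rm out}$, glued to $Az\in T_{\rm in}$. Then $\Phi(Az)=DAz\in T_{\rm out}$ is glued to $ADAz=Dz=\Phi(z)\in T_{\rm in}$. So $\Phi$ descends to a homeomorphism $\bar\Phi$ of $M$.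

\emph{The functions $uk$, $0\le u\le1$, are admissible.} Where $|s|>\frac23$ we have $d\theta=\frac m2dx$, so $k=0$ there; and $k$ vanishes at $q_0,q_\pi$ because $W$ does. The number $\Delta_k(q)$ is the integral of $d\theta$ along the crossing trajectory from $q$. It depends continuously on $q$, and modulo $2\pi$ it equals $2\pi m(\xi'-\xi)$ with $\xi'-\xi\in\{0,\frac12\}$. So $\Delta_k$ takes values in $\pi\mathbb Z$ and is locally constant, and so is $\Delta_{uk}=u\Delta_k$.

\emph{Conclusion.} The field $X^k$ is thus a smooth vector field on $M$. The map $\bar\Phi$ conjugates the flow of $X$ to the flow of $-X^k$ on each passage through $N$, hence on all of $M$. By Proposition~\ref{prop:anosov} each $X^{uk}$ is Anosov, and $u\mapsto X^{uk}$ is continuous in the $C^1$ topology. By (A4), the set of $u$ for which $X^{uk}$ is orbit equivalent to a given flow is open in $[0,1]$. These sets partition the connected interval, so there is an orbit equivalence $h_1$ from the flow of $X^k$ to the flow of $X$. It is also an orbit equivalence from the flow of $-X^k$ to the flow of $-X$, and $h_1\circ\bar\Phi$ is an orbit equivalence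 from the flow of $X$ to the flow of $-X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The implications (i)$\Rightarrow$(iii), (iii)$\Rightarrow$(iv), (iv)$\Rightarrow$(ii) and (ii)$\Rightarrow$(i) are Proposition~\ref{prop:obstruction} with $\Psi=h_*$, Proposition~\ref{prop:congruence}, Proposition~\ref{prop:symmetry} and Lemma~\ref{lem:swap}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:24}]
A pair $(b,d)$ is the second column of a matrix in $SL(2,\mathbb Z)$ if and only if $\gcd(b,d)=1$. By Theorem~\ref{thm:class}, we must show that all units modulo $b$ have square $1$ if and only if $b\mid24$. If $b\mid24$ and $\gcd(b,d)=1$, then $d^2\equiv1\pmod8$ when $b$ is even and $d^2\equiv1\pmod3$ when $3\mid b$, so $d^2\equiv1\pmod b$. Conversely, suppose that all units modulo $b$ have square $1$, and let $p^j$ be the largest power of a prime $p$ that divides $b$. By the Chinese remainder theorem every unit modulo $p^j$ lifts to a unit modulo $b$, so it has square $1$. For $p$ odd the unit $2$ gives $p^j\mid3$, and for $p=2$ the unit $3$ gives $2^j\mid8$. Hence $b\mid24$. By Lemma~\ref{lem:rigid},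 $|b|$ is an invariant of $\pi_1(M_A)$, and infinitely many values of $|b|$ do not divide $24$.
\end{proof}

Since $1,2,3,4$ divide $24$, the smallest counterexamples in the family have $|b|=5$. One of them is the matrix $A=\left(\begin{smallmatrix}3&5\\1&2\end{smallmatrix}\right)$ of Section~\ref{sec:congruence}, for which $3\not\equiv2\pmod5$.

\begin{thebibliography}{9}

\bibitem{Anosov} Anosov, 1967.

\bibitem{Potrie} Rafael Potrie, \emph{Anosov flows in dimension 3: an outside look}, arXiv:2410.06637 (2024).

\bibitem{Smale} Smale, 1967.

\end{thebibliography}
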